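\title{A functorial representation of $\langle\vee,0,1\rangle$-semilattices by compact congruences of groupoids}

\begin{abstract}
We construct a functor $\Psi$ from the category of $\langle\vee,0,1\rangle$-semilattices with $\langle\vee,0,1\rangle$-embeddings to the category of groupoids such that the semilattice of compact congruences of $\Psi(S)$ is naturally isomorphic to $S$. This gives a positive answer to a problem posed by Wehrung. The groupoid $\Psi(S)$ is a quotient of a free groupoid that carries an $S$-valued distance for which multiplication is contractive. Congruences are forced by loops of fresh generators, and the heart of the proof is that every infimum needed to define the distance is the minimum of two comparable elements. The functor $\Psi$ preserves embeddings and directed colimits, and all compact congruences of $\Psi(S)$ are principal. For two larger classes of morphisms no such functor exists, whatever the similarity type of the algebras.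
\end{abstract}

\section{Introduction}

\subsection*{The problem}

A \emph{groupoid} is a nonempty set with a binary operation $(p,q)\mapsto pq$, subject to no axioms; $\mathcal G$ denotes the category of groupoids and their homomorphisms. A \emph{congruence} of an algebra $G$ is an equivalence relation compatible with the operations; for a groupoid this means that $(p,p'),(q,q')\in\theta$ implies $(pq,p'q')\in\theta$. For $A\subseteq G^2$, let $\operatorname{Cg}(A)$ be the least congruence containing $A$, and write $\operatorname{Cg}(x,y)$ for the \emph{principal} congruence $\operatorname{Cg}\{(x,y)\}$. The \emph{compact} congruences are the finitely generated ones. Under inclusion they form a $\langle\vee,0\rangle$-semilattice $\operatorname{Con}_c G$, that is, a join-semilattice with least element: $\operatorname{Cg}(A)\vee\operatorname{Cg}(B)=\operatorname{Cg}(A\cup B)$, and $0=\operatorname{Cg}(\emptyset)$ is the equality relation. For a homomorphism $f\colon G\to H$, let $\operatorname{Con}_c f$ send a compact congruence $\theta$ of $G$ to the congruence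 of $H$ generated by $(f\times f)(\theta)$. Then
\begin{equation}\label{eq:conc}
\operatorname{Con}_c f\,(\operatorname{Cg}(A))=\operatorname{Cg}\bigl((f\times f)(A)\bigr),
\end{equation}
because the preimage of the right-hand side under $f\times f$ is a congruence containing $A$. Hence $\operatorname{Con}_c f$ takes compact congruences to compact congruences and preserves $\vee$ and $0$, and $\operatorname{Con}_c$ is a functor from the algebras of a given similarity type to $\langle\vee,0\rangle$-semilattices with $\langle\vee,0\rangle$-homomorphisms.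

A \emph{$\langle\vee,0,1\rangle$-semilattice} is a join-semilattice with a least element $0$ and a greatest element $1$; the case $0=1$ is allowed. A \emph{$\langle\vee,0,1\rangle$-embedding} is a one-to-one map $h$ that preserves finite joins, $0$ and $1$. Such a map preserves the order, and it also reflects it: $h(\alpha)\le h(\beta)$ gives $h(\alpha\vee\beta)=h(\beta)$, hence $\alpha\vee\beta=\beta$. Let $\mathcal S_1$ be the category of $\langle\vee,0,1\rangle$-semilattices with $\langle\vee,0,1\rangle$-embeddings.

W.~A.~Lampe proved that every $\langle\vee,0,1\rangle$-semilattice is isomorphic to $\operatorname{Con}_c G$ for some groupoid $G$; his proof is apparently not functorial. The following problem was posed by Wehrung~\cite{Wehrung}.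

\medskip
\noindent\textbf{Problem.} \emph{Is there a functor $\Psi\colon\mathcal S_1\to\mathcal G$, together with isomorphisms $\varepsilon_S\colon\operatorname{Con}_c\Psi(S)\to S$, such that $\varepsilon_T\circ\operatorname{Con}_c\Psi(h)=h\circ\varepsilon_S$ for every $\langle\vee,0,1\rangle$-embedding $h\colon S\to T$?}
\medskip

A functor does much more than represent each semilattice separately. It represents every commutative diagram in $\mathcal S_1$ by a commutative diagram of groupoids. In particular the automorphism group of $S$ must act on $\Psi(S)$ and induce the given action on compact congruences; already for the four-element Boolean lattice, the exchange of the two atoms has to come from an involutory automorphism of the groupoid.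

Either answer is plausible. Naturality is a rigid requirement: it forces $\Psi$ to be faithful, and it prescribes which pairs of elements $\Psi(h)$ identifies. As soon as certain non-injective morphisms are admitted, these two constraints contradict each other (Theorem~\ref{thm:C}). For embeddings, the second constraint says only that $\Psi(h)$ is injective, and this obstruction disappears. A second obstruction remains: a functorial construction should be a free one, and a free construction leads to infima in $S$, which need not exist and need not be preserved by embeddings. We show that this obstruction can be avoided.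

\subsection*{Results}

\begin{theorem}\label{thm:A}
There are a functor $\Psi\colon\mathcal S_1\to\mathcal G$ and isomorphisms $\varepsilon_S\colon\operatorname{Con}_c\Psi(S)\to S$ with $\varepsilon_T\circ\operatorname{Con}_c\Psi(h)=h\circ\varepsilon_S$ for every $\langle\vee,0,1\rangle$-embedding $h\colon S\to T$.
\end{theorem}

\begin{theorem}\label{thm:B}
The functor $\Psi$ of Theorem~\ref{thm:A} can be chosen so that all maps $\Psi(h)$ are injective, every compact congruence of $\Psi(S)$ is principal, $|\Psi(S)|=|S|+\aleph_0$ if $0\ne1$ in $S$, and $\Psi$ preserves directed colimits.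
\end{theorem}

\begin{theorem}\label{thm:C}
Theorem~\ref{thm:A} fails, even if $\mathcal G$ is replaced by the category of all algebras of any given similarity type, when $\mathcal S_1$ is replaced by either of the following categories of $\langle\vee,0,1\rangle$-semilattices:
\begin{enumerate}
\item[(1)] the category whose morphisms are all $\langle\vee,0,1\rangle$-homomorphisms $h$ with $h^{-1}\{0\}=\{0\}$ (a fortiori, the category of all $\langle\vee,0,1\rangle$-homomorphisms);
\item[(2)] any category of $\langle\vee,0,1\rangle$-semilattices and $\langle\vee,0,1\rangle$-homomorphisms that contains $\mathcal S_1$ and all maps $S\to[\iota,1]$, $\xi\mapsto \xi\vee\iota$, for $\iota\in S$.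
\end{enumerate}
\end{theorem}

Section~\ref{sec:dist} turns the problem into the construction of a groupoid with an $S$-valued distance. Section~\ref{sec:loops} introduces the device that forces a pair into a congruence, first in the smallest case. Section~\ref{sec:constr} describes the construction by stages and its invariants, Section~\ref{sec:step} carries out the induction, and Section~\ref{sec:functor} proves Theorem~\ref{thm:A}. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:B} and~\ref{sec:C}; Theorem~\ref{thm:A} does not depend on them.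

\section{Semilattice-valued distances}\label{sec:dist}

Let $S$ be a $\langle\vee,0,1\rangle$-semilattice. An \emph{$S$-space} is a set $Y$ with a map $d\colon Y^2\to S$ such that
\[
d(x,x)=0,\qquad d(x,y)=d(y,x),\qquad d(x,z)\le d(x,y)\vee d(y,z).
\]
Distinct points at distance $0$ are allowed. For $\lambda\in S$ we write $\{d\le\lambda\}$ for the relation $\{(x,y):d(x,y)\le\lambda\}$.

\begin{lemma}\label{lem:balls}
A map $d\colon Y^2\to S$ makes $Y$ an $S$-space if and only if $\{d\le\lambda\}$ is an equivalence relation for every $\lambda\in S$.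
\end{lemma}

\begin{proof}
The three axioms give reflexivity, symmetry and transitivity, the last because a join of two elements below $\lambda$ is below $\lambda$. Conversely, reflexivity for $\lambda=0$ gives $d(x,x)=0$; symmetry for $\lambda=d(x,y)$ gives $d(y,x)\le d(x,y)$ for all $x,y$; and transitivity for $\lambda=d(x,y)\vee d(y,z)$ gives the triangle inequality.
\end{proof}

Any solution of the problem produces such distances. If $G$ is an algebra and $\varepsilon_S\colon\operatorname{Con}_c G\to S$ is an isomorphism, then $d_S(x,y)=\varepsilon_S(\operatorname{Cg}(x,y))$ makes $G$ an $S$-space in which only equal points are at distance $0$. If moreover $\varepsilon_T\colon\operatorname{Con}_c H\to T$ is an isomorphism and $f\colon G\to H$ satisfies $\varepsilon_T\circ\operatorname{Con}_c f=h\circ\varepsilon_S$, then \eqref{eq:conc} gives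
\begin{equation}\label{eq:lift}
d_T(f(x),f(y))=h(d_S(x,y)).
\end{equation}
We shall use the converse: a distance with suitable properties determines the compact congruences.

\begin{proposition}\label{prop:recog}
Let $G$ be a groupoid and an $S$-space such that
\begin{enumerate}
\item[(D1)] $d(x,y)=0$ implies $x=y$;
\item[(D2)] $d(pq,p'q')\le d(p,p')\vee d(q,q')$ for all $p,p',q,q'$;
\item[(D3)] every element of $S$ is a value of $d$;
\item[(D4)] if $n\ge1$ and $d(x,y)\le\bigvee_{j\le n}d(a_j,b_j)$, then $(x,y)\in\operatorname{Cg}\{(a_j,b_j):j\le n\}$.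
\end{enumerate}
Then $\varepsilon(\operatorname{Cg}\{(a_j,b_j):j\le n\})=\bigvee_{j\le n}d(a_j,b_j)$ defines an isomorphism $\varepsilon\colon\operatorname{Con}_c G\to S$. If $(G,d_S)$ and $(H,d_T)$ satisfy these conditions over $S$ and $T$, if $h\colon S\to T$ preserves finite joins and $0$, and if a homomorphism $f\colon G\to H$ satisfies \eqref{eq:lift}, then $\varepsilon_T\circ\operatorname{Con}_c f=h\circ\varepsilon_S$.
\end{proposition}

\begin{proof}
Let $\sigma=\bigvee_{j\le n}d(a_j,b_j)$. By Lemma~\ref{lem:balls} and (D2), $\{d\le\sigma\}$ is a congruence, and it contains all $(a_j,b_j)$. Together with (D4), or with (D1) if $n=0$, this gives $\operatorname{Cg}\{(a_j,b_j):j\le n\}=\{d\le\sigma\}$. For a second finite family $(a'_l,b'_l)$ with join $\sigma'$, it follows that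
\[
\operatorname{Cg}\{(a_j,b_j)\}\subseteq\operatorname{Cg}\{(a'_l,b'_l)\}\iff d(a_j,b_j)\le\sigma'\text{ for all }j\iff\sigma\le\sigma'.
\]
So $\varepsilon$ is well defined, and it preserves and reflects the order; in particular it is injective. It is onto by (D3). An order isomorphism preserves joins and $0$. Finally, by \eqref{eq:conc} and \eqref{eq:lift},
\[
\varepsilon_T\bigl(\operatorname{Con}_c f(\operatorname{Cg}\{(a_j,b_j)\})\bigr)=\bigvee_j d_T(f(a_j),f(b_j))=\bigvee_j h(d_S(a_j,b_j))=h\bigl(\varepsilon_S(\operatorname{Cg}\{(a_j,b_j)\})\bigr).\qedhere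
\]
\end{proof}

Condition (D1) is obtained at the end by factoring out $\{d=0\}$, and (D3) by starting with points $o$ and $t_\alpha$ at distance $\alpha$. The tension is between (D2), which bounds congruences from above, and (D4), which bounds them from below. For \eqref{eq:lift}, the distance must be given by formulas that $h$ preserves. Finite joins, $0$ and $1$ qualify. So does the minimum of two \emph{comparable} elements, since $h$ is monotone. Meets in general do not.

\section{Loops}\label{sec:loops}

\subsection*{The smallest case}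

Let $Y$ be an $S$-space and let $d(x,y)\le\sigma=d(a,b)$. We want to force $(x,y)\in\operatorname{Cg}(a,b)$, which is (D4) for $n=1$. If $\theta$ is a congruence containing $(a,b)$, then $(au,bu)\in\theta$ for every $u$. So the first idea is to adjoin a fresh generator $u$ and all products $pu$, and to declare $d(x,au)=d(bu,y)=0$. To impose nothing else, each new distance should be the largest one permitted by (D2) and the triangle inequality.

\begin{example}\label{ex:small}
Let $S=\{0,\alpha,\beta,1\}$ with $\alpha,\beta$ incomparable. Let $Y=\{0,1\}^2$, where a difference in the first coordinate costs $\alpha$, a difference in the second costs $\beta$, and a difference in both costs $\alpha\vee\beta=1$. Put $a=(0,0)$, $b=(1,1)$, $p=(0,1)$, $p'=(1,0)$, $x=a$, $y=p$. Then $d(x,y)=\beta\le1=d(a,b)$.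

\emph{One link:} $x=au$, $bu=y$. By (D2), $d(pu,bu)\le d(p,b)=\alpha$. Going around the loop through $au=x$ and $y=bu$ gives $d(pu,bu)\le d(p,a)\vee d(x,y)=\beta$.

\emph{Two links:} $x=au_1$, $bu_1=au_2$, $bu_2=y$. Going forward gives $d(pu_1,p'u_2)\le d(p,b)\vee d(a,p')=\alpha$, and going backward through $x$ and $y$ gives $d(pu_1,p'u_2)\le d(p,a)\vee d(x,y)\vee d(b,p')=\beta$.

In both cases the largest permitted value is $\alpha\wedge\beta=0$. The rule ``take the meet'' is not compatible with \eqref{eq:lift}: for the inclusion $h$ of $S$ into $T=S\cup\{\omega\}$ with $0<\omega<\alpha,\beta$ we have $h(\alpha\wedge\beta)=0$ but $h(\alpha)\wedge h(\beta)=\omega$.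
\end{example}

Three links, $x=au_1$, $bu_1=au_2$, $bu_2=au_3$, $bu_3=y$, remove the problem for arbitrary $Y$. Crossing a whole link, from $au_i$ to $bu_i$, costs $\sigma$. Given two of the three links, one of the two routes between them crosses the third. From $pu_1$ to $p'u_2$ the routes cost
\[
d(p,b)\vee d(a,p')\qquad\text{and}\qquad d(p,a)\vee d(x,y)\vee\sigma\vee d(b,p').
\]
Since $\sigma\vee d(p,a)=\sigma\vee d(p,b)$ and $\sigma\vee d(b,p')=\sigma\vee d(a,p')$, the first is below the second. The same comparison holds from $pu_2$ to $p'u_3$, where the backward route crosses the first link. From $pu_1$ to $p'u_3$ the forward route costs $d(p,b)\vee\sigma\vee d(a,p')$ and lies above the backward cost $d(p,a)\vee d(x,y)\vee d(b,p')$, because $d(x,y)\le\sigma$. This is the main idea: \emph{make the loop so long that one of the two routes always pays the full price $\sigma$; then the two routes are comparable.} For $n$ pairs $(a_j,b_j)$ we run through the list three times.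

\subsection*{Gluing}

New points also need distances to old points and to new points belonging to other loops. To keep infima away, we give every new point $s$ a single \emph{anchor} $\hat s$ among the old points, at \emph{depth} $D(s)$, and let every route that leaves the block of $s$ pass through $\hat s$. The next lemma isolates the two inequalities that make this consistent.

\begin{lemma}[Gluing]\label{lem:glue}
Let $Y$ be an $S$-space and $\mathcal E$ a family of pairwise disjoint sets, called blocks, disjoint from $Y$. Let each $E\in\mathcal E$ carry an $S$-space structure $d_E$ and maps $s\mapsto\hat s\in Y$ and $s\mapsto D(s)\in S$. For $y\in Y$ put $\hat y=y$ and $D(y)=0$, and let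
\[
V(s,s')=D(s)\vee d(\hat s,\hat s')\vee D(s').
\]
Assume that for all $s,s'$ in a common block $E$,
\begin{enumerate}
\item[(G1)] $d_E(s,s')\le V(s,s')$,
\item[(G2)] $D(s)\vee d(\hat s,\hat s')\le d_E(s,s')\vee D(s')$.
\end{enumerate}
Put $d(s,s')=d_E(s,s')$ if $s,s'$ lie in a common block $E$, and $d(s,s')=V(s,s')$ otherwise. Then $Y\cup\bigcup\mathcal E$ is an $S$-space extending $Y$, and $d(s,y)=D(s)\vee d(\hat s,y)$ for $y\in Y$; in particular $d(s,\hat s)=D(s)$.
\end{lemma}

\begin{proof}
Everything except the triangle inequality is read off from the definition. The triangle inequality in $Y$ gives $V(s,s')\le V(s,z)\vee V(z,s')$ for all $s,s',z$. This settles the case of three points no two of which lie in a common block. If all three lie in one block, the inequality holds by assumption. Otherwise two of them, $s$ and $s'$, lie in a block $E$, and the third point $z$ does not. By (G1), $d(s,s')\le V(s,s')\le V(s,z)\vee V(z,s')=d(s,z)\vee d(z,s')$. By (G2),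
\begin{align*}
d(s,z)&=D(s)\vee d(\hat s,\hat z)\vee D(z)\le D(s)\vee d(\hat s,\hat s')\vee d(\hat s',\hat z)\vee D(z)\\
&\le d(s,s')\vee D(s')\vee d(\hat s',\hat z)\vee D(z)=d(s,s')\vee d(s',z),
\end{align*}
and the third inequality is obtained by interchanging $s$ and $s'$.
\end{proof}

A one-point block $\{s\}$ satisfies (G1) and (G2) for any choice of $\hat s$ and $D(s)$.

\subsection*{The loop lemma}

A point $pu_i$ of a loop has two exits, through $x$ and through $y$, at costs that we call $P$ and $Q$. The length $3n$ also makes a single anchor sufficient: in the first third the exit through $y$ pays the full price, in the last third the exit through $x$ does, and in the middle third both do. In the lemma, $(p,i)$ stands for the future product $pu_i$, and $k$ ranges over $\{1,\dots,3n\}$.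

\begin{lemma}[Loops]\label{lem:loop}
Let $Y$ be an $S$-space, $n\ge1$, and $x,y,a_1,b_1,\dots,a_n,b_n\in Y$ with $d(x,y)\le\sigma=\bigvee_{j\le n}d(a_j,b_j)$. Put $a_{j+n}=a_j$ and $b_{j+n}=b_j$ for $1\le j\le2n$, and $\delta_i=d(a_i,b_i)$ for $1\le i\le3n$. Let $E=Y\times\{1,\dots,3n\}$. For $z=(p,i)\in E$ let
\[
P(z)=d(p,a_i)\vee\bigvee_{k<i}\delta_k,\qquad Q(z)=d(p,b_i)\vee\bigvee_{k>i}\delta_k,
\]
and put $\hat z=x$, $D(z)=P(z)$ if $i\le2n$, and $\hat z=y$, $D(z)=Q(z)$ if $i>2n$. Define a symmetric map $d_E$ by $d_E((p,i),(p',i))=d(p,p')$ and, for $z=(p,i)$, $z'=(p',j)$ with $i<j$,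
\[
d_E(z,z')=\begin{cases}P(z)\vee d(x,y)\vee Q(z')&\text{if }i\le n\text{ and }j>2n,\\[2pt]
d(p,b_i)\vee\bigvee_{i<k<j}\delta_k\vee d(a_j,p')&\text{otherwise.}\end{cases}
\]
Then:
\begin{enumerate}
\item[(a)] $d_E$ is an $S$-space structure on $E$ satisfying \textup{(G1)} and \textup{(G2)};
\item[(b)] $d_E(z,z')=V(z,z')$ if $i\le n$ and $j>2n$;
\item[(c)] $D(p,i)\ge\sigma$ if $n<i\le2n$;
\item[(d)] $D(a_1,1)=0$, $D(b_{3n},3n)=0$, and $d_E((b_i,i),(a_{i+1},i+1))=0$ for $1\le i<3n$.
\end{enumerate}
\end{lemma}

\begin{figure}[ht]
\centering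
\begin{tikzpicture}[x=1.45cm,y=1cm]
\node (x) at (0,0) {$x^*$};
\node (a1) at (1,0) {$\mathsf a_1$};
\node (b1) at (2,0) {$\mathsf b_1$};
\node (a2) at (3,0) {$\mathsf a_2$};
\node (b2) at (4,0) {$\mathsf b_2$};
\node (a3) at (5,0) {$\mathsf a_3$};
\node (b3) at (6,0) {$\mathsf b_3$};
\node (y) at (7,0) {$y^*$};
\draw (x) -- node[above] {$0$} (a1);
\draw (a1) -- node[above] {$\delta_1$} (b1);
\draw (b1) -- node[above] {$0$} (a2);
\draw (a2) -- node[above] {$\delta_2$} (b2);
\draw (b2) -- node[above] {$0$} (a3);
\draw (a3) -- node[above] {$\delta_3$} (b3);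
\draw (b3) -- node[above] {$0$} (y);
\draw (y) .. controls (6,-1.7) and (1,-1.7) .. node[below] {$d(x,y)$} (x);
\draw[dashed,rounded corners] (0.75,-0.35) rectangle (2.25,0.65);
\draw[dashed,rounded corners] (2.75,-0.35) rectangle (4.25,0.65);
\draw[dashed,rounded corners] (4.75,-0.35) rectangle (6.25,0.65);
\node at (1.5,0.95) {$Y\times\{1\}$};
\node at (3.5,0.95) {$Y\times\{2\}$};
\node at (5.5,0.95) {$Y\times\{3\}$};
\end{tikzpicture}
\caption{The weighted cycle of a loop with one generating pair $(a,b)$. Each dashed box is a copy of the space $Y$, entered and left at the copies of $a$ and $b$. Here $\delta_1=\delta_2=\delta_3=d(a,b)\ge d(x,y)$. Between any two boxes, one of the two routes around the cycle crosses the third box.}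
\label{fig:cycle}
\end{figure}

\begin{proof}
Call $\{1,\dots,n\}$, $\{n+1,\dots,2n\}$ and $\{2n+1,\dots,3n\}$ the \emph{thirds}; the join of the $\delta_k$ over any third is $\sigma$. Part (b) holds because in that case $D(z)=P(z)$, $D(z')=Q(z')$, $\hat z=x$ and $\hat z'=y$. Part (c) holds because $P(p,i)\ge\bigvee_{k\le n}\delta_k$ for $i>n$. In (d), $D(a_1,1)=P(a_1,1)=0$ and $D(b_{3n},3n)=Q(b_{3n},3n)=0$; moreover $i\le n$ and $i+1>2n$ would give $2n<n+1$, which is impossible, so the second formula applies and gives $d(b_i,b_i)\vee d(a_{i+1},a_{i+1})=0$.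

For (a) we adjoin two points representing the anchors, so that (G1) and (G2) become triangle inequalities. Let $E^*=E\sqcup\{x^*,y^*\}$, divided into \emph{parts}: part $0$ is $\{x^*\}$, part $i$ is $Y\times\{i\}$ for $1\le i\le3n$, and part $3n+1$ is $\{y^*\}$. For $z=(p,i)$ put $A(z)=d(p,a_i)$ and $B(z)=d(p,b_i)$, and let $A$ and $B$ vanish at $x^*$ and $y^*$. As $\delta_i\le\sigma$, we have $\sigma\vee A(z)=\sigma\vee B(z)$ for all $z\in E^*$. For $z$ in part $i$ and $z'$ in part $j>i$, the forward and backward routes cost
\begin{align*}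
R^+(z,z')&=B(z)\vee\bigvee_{i<k<j}\delta_k\vee A(z'),\\
R^-(z,z')&=A(z)\vee\bigvee_{k<i\text{ or }k>j}\delta_k\vee d(x,y)\vee B(z').
\end{align*}

\emph{The routes are comparable.} If $i\le n$ and $j>2n$, then $\{k:i<k<j\}$ contains the middle third, so $R^+=\sigma\vee B(z)\vee A(z')=\sigma\vee A(z)\vee B(z')\ge R^-$. Otherwise $j\le2n$ or $i>n$, so $\{k:k<i\text{ or }k>j\}$ contains the last or the first third, and $R^-=\sigma\vee A(z)\vee B(z')=\sigma\vee B(z)\vee A(z')\ge R^+$. Thus $d^*(z,z')=\min(R^+,R^-)$ exists; it equals $R^-$ if $i\le n$ and $j>2n$, and $R^+$ otherwise. Put $d^*((p,i),(p',i))=d(p,p')$ and $d^*(x^*,x^*)=d^*(y^*,y^*)=0$, and extend symmetrically. Then $d^*$ extends $d_E$.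

\emph{Distances to $x^*$ and $y^*$.} We have $d^*(x^*,y^*)=R^-=d(x,y)$. Let $z=(p,i)$. If $i\le2n$, then $d^*(x^*,z)=R^+=P(z)=D(z)$; if $i>2n$, then $d^*(x^*,z)=R^-=d(x,y)\vee Q(z)=D(z)\vee d(x,y)$. If $i\le n$, then $d^*(z,y^*)=R^-=P(z)\vee d(x,y)=D(z)\vee d(x,y)$; if $i>n$, then $d^*(z,y^*)=R^+=Q(z)$. For $i>2n$ this is $D(z)$, and for $n<i\le2n$ it is $Q(z)=\sigma\vee B(z)=\sigma\vee A(z)=P(z)=D(z)\vee d(x,y)$. Writing $z^*=x^*$ if $i\le2n$ and $z^*=y^*$ if $i>2n$, we have found, for all $z,w\in E$,
\begin{equation}\label{eq:star}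
d^*(z,z^*)=D(z),\qquad d^*(z^*,w^*)=d(\hat z,\hat w),\qquad d^*(z,w^*)=D(z)\vee d(\hat z,\hat w).
\end{equation}

\emph{$d^*$ is an $S$-space structure.} Let $C$ be the cycle with the $6n+2$ distinct formal nodes $x^*,\mathsf a_1,\mathsf b_1,\dots,\mathsf a_{3n},\mathsf b_{3n},y^*$ in this cyclic order, where the edge $\mathsf a_i\mathsf b_i$ has weight $\delta_i$, the edge $y^*x^*$ has weight $d(x,y)$, and all other edges have weight $0$ (Figure~\ref{fig:cycle}). Fix $\lambda\in S$, let $[p]$ be the class of $p\in Y$ under $\{d\le\lambda\}$, and call an edge \emph{open} if its weight is $\le\lambda$. Two nodes lie in the same component of the graph of open edges if and only if one of the two arcs of $C$ between them consists of open edges. Say that $z=(p,i)$ is \emph{attached} to $\mathsf a_i$ if $A(z)\le\lambda$, and to $\mathsf b_i$ if $B(z)\le\lambda$; the points $x^*,y^*$ are attached to the nodes of the same name. If $z$ is attached to both $\mathsf a_i$ and $\mathsf b_i$, then $\delta_i\le\lambda$ and the two nodes lie in one component. So we may define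 $\kappa(z)$ as the component of a node to which $z$ is attached, and $\kappa(z)=([p],i)$ if $z=(p,i)$ is not attached. We claim that $\kappa(z)=\kappa(z')$ if and only if $d^*(z,z')\le\lambda$. By Lemma~\ref{lem:balls} this suffices.

Let $z,z'$ lie in parts $i<j$. Then $\kappa(z)=\kappa(z')$ if and only if $z,z'$ are attached to nodes $v,v'$ joined by an open arc. Suppose this arc runs forward, through the parts between $i$ and $j$. If $v=\mathsf a_i$, the arc contains the edge $\mathsf a_i\mathsf b_i$, so $B(z)\le A(z)\vee\delta_i\le\lambda$ and we may replace $v$ by $\mathsf b_i$; in the same way $v'=\mathsf b_j$ may be replaced by $\mathsf a_j$. Hence an open forward arc exists if and only if $B(z)\le\lambda$, $A(z')\le\lambda$ and $\delta_k\le\lambda$ for $i<k<j$, that is, $R^+\le\lambda$. If the arc runs backward, we may replace $v=\mathsf b_i$ by $\mathsf a_i$ and $v'=\mathsf a_j$ by $\mathsf b_j$; the arc then consists of the edges $\mathsf a_k\mathsf b_k$ with $k<i$ or $k>j$, the edge $y^*x^*$, and edges of weight $0$. So it exists if and only if $R^-\le\lambda$.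 Thus $\kappa(z)=\kappa(z')$ if and only if $\min(R^+,R^-)\le\lambda$.

Let $z,z'$ lie in the same part. Parts $0$ and $3n+1$ have one point, so let $z=(p,i)$, $z'=(p',i)$. If $d(p,p')\le\lambda$, then $[p]=[p']$ and $z,z'$ are attached to the same nodes, so $\kappa(z)=\kappa(z')$. Conversely let $\kappa(z)=\kappa(z')$. If neither point is attached, then $[p]=[p']$. Otherwise both are attached, to nodes $v,v'\in\{\mathsf a_i,\mathsf b_i\}$ in one component. If $v=v'$, then $d(p,p')\le\lambda$. If $v\ne v'$, then either the edge $\mathsf a_i\mathsf b_i$ is open, or the long arc is; the long arc contains an edge $\mathsf a_k\mathsf b_k$ with $k\ne i$ and $k\equiv i\pmod n$, of weight $\delta_k=\delta_i$. In both cases $\delta_i\le\lambda$, so $d(p,p')\le\lambda$. The claim is proved.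

\emph{Conditions \textup{(G1)} and \textup{(G2)}.} By \eqref{eq:star} and the triangle inequality for $d^*$,
\[
d_E(z,w)\le d^*(z,z^*)\vee d^*(z^*,w^*)\vee d^*(w^*,w)=V(z,w),
\]
and $D(z)\vee d(\hat z,\hat w)=d^*(z,w^*)\le d^*(z,w)\vee d^*(w,w^*)=d_E(z,w)\vee D(w)$.
\end{proof}

\section{The construction}\label{sec:constr}

Fix $S$. All elements below are terms of a free groupoid: a product is never a generator, and $pq=p'q'$ implies $p=p'$ and $q=q'$. The generators are symbols $o$, $t_\alpha$ for $\alpha\in S$, and $u^m_{\tau,i}$. To make the construction canonical, code them as $(0)$, $(1,\alpha)$, $(2,m,\tau,i)$, and code $pq$ as $(3,p,q)$.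

\subsection*{Stages}

We define by recursion a chain of sets of terms
\[
X_{-1}^+\subseteq X_0\subseteq X_0^+\subseteq X_1\subseteq X_1^+\subseteq\cdots,
\]
where $X_m^+=X_m\sqcup U_m$ and $U_m$ is a set of new generators, together with an $S$-space structure $d$, retractions $\gamma_m\colon X_m^+\to X_{m-1}^+$ (maps that are the identity on $X_{m-1}^+$), and a \emph{root} map $r$ with values in $\{o\}\cup\bigcup_mU_m$. The map $\gamma_m$ records anchors. The role of $r$ is explained after the definition.

\emph{Start.} Let $X_{-1}^+=\{o\}$ and $X_0=\{o,oo\}\cup\{t_\alpha:\alpha\in S\}$. Define $d$ on $X_0$ by Lemma~\ref{lem:glue} with $Y=\{o\}$ and one-point blocks, all anchored at $o$, with $D(t_\alpha)=\alpha$ and $D(oo)=0$; thus $d(z,z')=D(z)\vee D(z')$ for $z\ne z'$. Put $\gamma_0(z)=o$ and $r(z)=o$ for $z\in X_0$.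

\emph{Fresh generators.} Let $(X_m,d)$ be given. A tuple $\tau=(x,y;a_1,b_1,\dots,a_n,b_n)$ with $n\ge1$ and entries in $X_m$ is \emph{admissible} if $d(x,y)\le\bigvee_{j\le n}d(a_j,b_j)$. Let $U_m$ consist of the generators $u^m_{\tau,i}$ with $\tau$ admissible and $1\le i\le3n$. Extend $d$ to $X_m^+$ by Lemma~\ref{lem:glue} with $Y=X_m$ and one-point blocks $\{u\}$, anchored at $o$ at depth $1$; thus $d(u,z)=1$ for $u\in U_m$ and $z\in X_m^+\setminus\{u\}$. Put $\gamma_m(u)=o$ and $r(u)=u$. This is where the greatest element of $S$ enters: a fresh generator is as far as possible from everything present, so (D2) imposes no relation between products with different fresh right factors.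

\emph{Products.} Let $X_{m+1}=X_m^+\cup\{pq:p,q\in X_m^+\}$. For all $m\ge0$,
\begin{equation}\label{eq:prodstage}
pq\in X_m^+\iff pq\in X_m\iff p,q\in X_{m-1}^+ .
\end{equation}
The first equivalence holds because $U_m$ contains no product. The second holds for $m=0$, where the only product is $oo$; and if it holds for $m$, then a product in $X_m^+$ has its factors in $X_{m-1}^+\subseteq X_m^+$, which gives it for $m+1$. So the elements of $X_{m+1}\setminus X_m^+$, the \emph{new products}, are of two kinds.
\begin{itemize}
\item \emph{Loop products} $pu^m_{\tau,i}$ with $p\in X_m^+$. For fixed $\tau$ they form a block $E_\tau$, identified with $X_m^+\times\{1,\dots,3n\}$ by $pu^m_{\tau,i}\leftrightarrow(p,i)$. It receives the distance, anchors and depths of Lemma~\ref{lem:loop} with $Y=X_m^+$.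
\item \emph{Plain products} $pq$ with $p\in X_m^+$, $q\in X_m$ and $(p,q)\notin(X_{m-1}^+)^2$. They form one block $E_0$. Put
\[
\widehat{pq}=\gamma_m(p)\gamma_m(q),\qquad D(pq)=d(p,\gamma_m(p))\vee d(q,\gamma_m(q)),
\]
and $d_{E_0}(pq,p'q')=\min(\Delta,V)$, where
\[
\Delta=d(p,p')\vee d(q,q'),\qquad V=D(pq)\vee d(\widehat{pq},\widehat{p'q'})\vee D(p'q').
\]
\end{itemize}
All anchors lie in $X_m$. Define $d$ on $X_{m+1}$ by Lemma~\ref{lem:glue} with $Y=X_m^+$ and these blocks. Put $\gamma_{m+1}(s)=\hat s$ for $s\in X_{m+1}$, so that $\gamma_{m+1}$ is the identity on $X_m^+$, and $r(s)=r(\hat s)$ for new products $s$.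

The definition on $E_0$ is the natural one: $\Delta$ is the bound imposed by (D2), and $V$ is the bound obtained by passing through the anchors, which are products whose distance is already known. It makes sense only if $\Delta$ and $V$ are comparable, and this is the second difficulty of the proof. Without loops one would have $d(pq,p'q')=d(p,p')\vee d(q,q')$ for old products, and $\Delta\le V$ would follow from the triangle inequality. But loops create shortcuts: $d(b_1u_1,a_2u_2)=0$ although $d(u_1,u_2)=1$. Shortcuts propagate to products whose right factors are near $u_1$ and $u_2$. Roots keep track of which fresh generator an element descends from, and we shall see that in the presence of a shortcut one of $\Delta$, $V$ equals $1$.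

\subsection*{Ancestors and roots}

Let $\operatorname{lev}(o)=-1$, $\operatorname{lev}(u)=m$ for $u\in U_m$, and $\rho(q)=\operatorname{lev}r(q)$. For $q\in X_l^+$ and $-1\le k\le l$, the \emph{$k$-th ancestor} of $q$ is $\pi_k(q)=\gamma_{k+1}\cdots\gamma_l(q)\in X_k^+$. It does not depend on $l$, since the $\gamma$'s are retractions. We have $\pi_k(q)=q$ for $q\in X_k^+$, and $\pi_{k-1}=\gamma_k\pi_k$. Put $\nu(o)=o$, and for $u=u^m_{\tau,i}$ with $\tau=(x,y;a_1,b_1,\dots,a_n,b_n)$ put $\nu(u)=r(x)$ if $i\le2n$ and $\nu(u)=r(y)$ if $i>2n$. Thus $\nu(u)$ is the common root of all loop products $pu$ with $p\in X_m^+$.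

\begin{lemma}\label{lem:anc}
At all stages constructed:
\begin{enumerate}
\item[(a)] if $q\in X_m$, then $\rho(q)\le m-1$ and $r(\gamma_m(q))=r(q)$;
\item[(b)] $r(\pi_j(q))=r(q)$ for $j\ge\rho(q)$, and $\pi_j(q)\in X_j$ for $j>\rho(q)$;
\item[(c)] $\operatorname{lev}\nu(v)\le\operatorname{lev}v$ for every root $v$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On $X_0$ all roots are $o$. Let $q\in X_{m+1}$. If $q\in X_m^+$, then $\rho(q)\le m$ by induction and the definition of $r$ on $U_m$, and $\gamma_{m+1}(q)=q$. If $q$ is a new product, then $r(q)=r(\hat q)$ with $\hat q=\gamma_{m+1}(q)\in X_m$.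

(b) Use descending induction on $j$, starting from $\pi_l(q)=q$. If $j>\rho(q)$ and $r(\pi_j(q))=r(q)$, then $\pi_j(q)\notin U_j$, since elements of $U_j$ have roots of level $j$. So $\pi_j(q)\in X_j$, and (a) gives $r(\pi_{j-1}(q))=r(q)$.

(c) For $v\in U_m$, the entries $x,y$ lie in $X_m$; apply (a).
\end{proof}

For $q,q'$ with $r(q)\ne r(q')$, define the \emph{climbing cost}
\begin{equation}\label{eq:eta}
\eta(q,q')=d(q,\pi_k(q))\vee d(q',\pi_k(q')),\qquad k=\max(\rho(q),\rho(q'))\ge0 .
\end{equation}
Its meaning is as follows. By Lemma~\ref{lem:anc}, $\pi_k(q)$ and $\pi_k(q')$ are elements of $X_k^+$ with different roots, and one of them has a root of level $k$, hence lies in $U_k$. So these ancestors are at distance $1$, and the triangle inequality gives $d(q,q')\vee\eta(q,q')=1$. In a semilattice this does not say that one of the two terms is $1$. Invariant (H4) below says exactly that.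

\subsection*{The invariants}

\begin{proposition}\label{prop:ind}
The construction is well defined at all stages, and for every $m\ge0$:
\begin{enumerate}
\item[(H1)] $X_m$ is an $S$-space extending $X_{m-1}^+$, and $d(z,y)=d(z,\gamma_m(z))\vee d(\gamma_m(z),y)$ for $z\in X_m$, $y\in X_{m-1}^+$.
\item[(H2)] $r(pq)=\nu(r(q))$ for $p,q\in X_{m-1}^+$.
\item[(H3)] For $p,p',q,q'\in X_{m-1}^+$, at least one of the following holds:
\begin{enumerate}
\item[(a)] $d(pq,p'q')=d(p,p')\vee d(q,q')$;
\item[(b)] $r(q)\ne r(q')$, $d(q,q')=1$ and $d(pq,p'q')\ge\eta(q,q')$.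
\end{enumerate}
\item[(H4)] For $q,q'\in X_m$ with $r(q)\ne r(q')$, we have $d(q,q')=1$ or $\eta(q,q')=1$.
\end{enumerate}
\end{proposition}

Invariant (H3) confines shortcuts to right factors with different roots, and says that a shortcut still pays the climbing cost. Invariant (H2) lets (H4) pass from right factors to products.

\begin{example}
Let $0\ne1$ and $u\in U_0$. The tuple $\tau=(u,o;u,o)$ is admissible at stage $1$; put $w_i=u^1_{\tau,i}$, $q=ow_2$, $q'=uw_3$. By Lemma~\ref{lem:loop}(d), $d(q,q')=0$. The anchors are $u$ and $o$, so $r(q)=u$ and $r(q')=o$. Here $k=0$, $\pi_0(q)=u$ and $d(q,u)=D(q)\ge d(u,o)=1$ by Lemma~\ref{lem:loop}(c). Elements with different roots can be close, but then the climbing cost is $1$.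
\end{example}

At stage $0$, (H1) holds by Lemma~\ref{lem:glue}; (H2) reads $r(oo)=o=\nu(o)$; (H3)(a) reads $d(oo,oo)=0$; and (H4) is vacuous. We record some consequences of the invariants.

\begin{lemma}\label{lem:conseq}
Let $l\ge0$ and let \textup{(H1)} hold at all stages $\le l$.
\begin{enumerate}
\item[(a)] The formula in \textup{(H1)} holds for all $z\in X_l^+$, $y\in X_{l-1}^+$.
\item[(b)] If $q\in X_l^+$ and $-1\le k\le l$, then $d(q,\pi_k(q))=\bigvee_{k<j\le l}d(\pi_j(q),\pi_{j-1}(q))$.
\item[(c)] If $q,q'\in X_l$ have different roots, then so do $\gamma_l(q),\gamma_l(q')$, and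
\[
\eta(q,q')=d(q,\gamma_l(q))\vee d(q',\gamma_l(q'))\vee\eta(\gamma_l(q),\gamma_l(q')).
\]
\item[(d)] If \textup{(H3)} holds at stage $l$, then $d(pq,p'q')\le d(p,p')\vee d(q,q')$ for $p,p',q,q'\in X_{l-1}^+$.
\item[(e)] If \textup{(H4)} holds at stage $l$, then it holds for all $q,q'\in X_l^+$ with different roots.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $u\in U_l$ both sides equal $1$, since $d(u,y)=1=d(u,o)$.

(b) Let $y=\pi_k(q)\in X_k^+$. For $k<j\le l$, part (a) at stage $j$ gives $d(\pi_j(q),y)=d(\pi_j(q),\pi_{j-1}(q))\vee d(\pi_{j-1}(q),y)$. Iterate from $j=l$ down to $j=k+1$, and use $d(\pi_k(q),y)=0$.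

(c) By Lemma~\ref{lem:anc}(a), $\gamma_l$ preserves the roots of $q$ and $q'$, so the number $k$ in \eqref{eq:eta} is the same for both pairs, and $k\le l-1$. Hence $\pi_k(q)=\pi_k(\gamma_l(q))\in X_{l-1}^+$, and (H1) gives $d(q,\pi_k(q))=d(q,\gamma_l(q))\vee d(\gamma_l(q),\pi_k(\gamma_l(q)))$. The same holds for $q'$.

(d) In alternative (a) of (H3) there is equality; in alternative (b) the right-hand side is $1$.

(e) If one of two distinct elements of $X_l^+$ lies in $U_l$, their distance is $1$.
\end{proof}

\section{The induction step}\label{sec:step}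

Fix $m\ge0$ and assume (H1)--(H4) at all stages $\le m$. We show that $d$ is well defined on $X_{m+1}$ and that the invariants hold at stage $m+1$. Write $z^-=\gamma_m(z)\in X_{m-1}^+$ for $z\in X_m^+$. It is convenient to treat plain products together with old products. Let $Z=X_m^+\times X_m$ and $Z_0=(X_{m-1}^+)^2\subseteq Z$, so that $E_0$ corresponds to $Z\setminus Z_0$. For $s=(p,q)$ and $s'=(p',q')$ in $Z$ put $s^-=(p^-,q^-)\in Z_0$, $\hat s=p^-q^-\in X_m$, and
\[
\Delta(s,s')=d(p,p')\vee d(q,q'),\quad D(s)=\Delta(s,s^-),\quad V(s,s')=D(s)\vee d(\hat s,\hat s')\vee D(s').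
\]
On $E_0$ these are the quantities of Section~\ref{sec:constr}. For $s=(p,q)\in Z_0$ we have $\hat s=pq$ and $D(s)=0$. The map $\Delta$ makes $Z$ an $S$-space.

\subsection*{Step 1: $\Delta$ and $V$ are comparable}

Let $s=(p,q)$, $s'=(p',q')$ be in $Z$, and apply (H3) to $p^-,p'^-,q^-,q'^-$.

\emph{Case I: $d(\hat s,\hat s')=\Delta(s^-,s'^-)$.} Then $\Delta(s,s')\le D(s)\vee\Delta(s^-,s'^-)\vee D(s')=V(s,s')$. This case applies whenever $r(q)=r(q')$, since then $r(q^-)=r(q'^-)$ by Lemma~\ref{lem:anc}(a), which excludes (H3)(b).

\emph{Case II: not Case I.} Then (H3)(b) holds, so $r(q)=r(q^-)\ne r(q'^-)=r(q')$ and $d(\hat s,\hat s')\ge\eta(q^-,q'^-)$. By Lemma~\ref{lem:conseq}(c),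
\begin{equation}\label{eq:Veta}
V(s,s')\ge d(q,q^-)\vee d(q',q'^-)\vee\eta(q^-,q'^-)=\eta(q,q').
\end{equation}
By (H4), either $d(q,q')=1$, and then $\Delta=1\ge V$; or $\eta(q,q')=1$, and then $V=1\ge\Delta$.

\subsection*{Step 2: the blocks can be glued}

By Lemma~\ref{lem:conseq}(a), applied in each coordinate, $\Delta(s,w)=D(s)\vee\Delta(s^-,w)$ for $s\in Z$ and $w\in Z_0$. Taking $w=s'^-$ gives $D(s)\vee\Delta(s^-,s'^-)=\Delta(s,s'^-)\le\Delta(s,s')\vee D(s')$. By Lemma~\ref{lem:conseq}(d), $d(\hat s,\hat s')\le\Delta(s^-,s'^-)$. Hence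
\begin{equation}\label{eq:key}
D(s)\vee d(\hat s,\hat s')\le\Delta(s,s')\vee D(s')\qquad(s,s'\in Z).
\end{equation}
Fix $\lambda\in S$. On $E_0$ we have $\{d_{E_0}\le\lambda\}=\{\Delta\le\lambda\}\cup\{V\le\lambda\}$. This relation is symmetric, and it is reflexive because $\Delta(s,s)=0$. Each of $\{\Delta\le\lambda\}$ and $\{V\le\lambda\}$ is transitive. For the mixed case let $\Delta(s,s')\le\lambda$ and $V(s',s'')\le\lambda$. Then $D(s')$, $d(\hat s',\hat s'')$ and $D(s'')$ are $\le\lambda$; by \eqref{eq:key}, so are $D(s)$ and $d(\hat s,\hat s')$; therefore $V(s,s'')\le\lambda$. The case $V(s,s')\le\lambda$, $\Delta(s',s'')\le\lambda$ is the same with $s$ and $s''$ interchanged. By Lemma~\ref{lem:balls}, $d_{E_0}$ is an $S$-space structure. Condition (G1) holds because $\min(\Delta,V)\le V$. Condition (G2) is \eqref{eq:key} if $d_{E_0}(s,s')=\Delta(s,s')$, and follows from $D(s)\vee d(\hat s,\hat s')\le V(s,s')$ if $d_{E_0}(s,s')=V(s,s')$.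

The blocks $E_\tau$ satisfy the hypotheses of Lemma~\ref{lem:glue} by Lemma~\ref{lem:loop}(a). So $d$ is well defined on $X_{m+1}$, and Lemma~\ref{lem:glue} gives (H1) at stage $m+1$, with $d(z,\gamma_{m+1}(z))=D(z)$.

The formula that defines $d$ on $E_0$ holds on all of $Z$:
\begin{equation}\label{eq:min}
d(pq,p'q')=\min(\Delta(s,s'),V(s,s'))\qquad(s=(p,q),\ s'=(p',q')\in Z).
\end{equation}
If $s,s'\notin Z_0$, this is the definition. Otherwise let $s\in Z_0$, say. Then $pq=\hat s\in X_m$ and $D(s)=0$, so Lemma~\ref{lem:glue} gives $d(pq,p'q')=d(\hat s,\hat s')\vee D(s')=V(s,s')$, whether $p'q'$ is new or not. By \eqref{eq:key} with $s,s'$ interchanged, $V(s,s')\le\Delta(s,s')\vee D(s)=\Delta(s,s')$.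

\subsection*{Step 3: (H2) and (H3) at stage $m+1$}

For (H2) let $p,q\in X_m^+$. If $q\in U_m$, then $r(pq)=r(\widehat{pq})=\nu(q)=\nu(r(q))$. If $p,q\in X_{m-1}^+$, use (H2) at stage $m$. Otherwise $pq$ is a plain product, and $r(pq)=r(p^-q^-)=\nu(r(q^-))=\nu(r(q))$ by (H2) at stage $m$ and Lemma~\ref{lem:anc}(a).

For (H3) let $p,p',q,q'\in X_m^+$. Suppose first that $q,q'\in X_m$, so that \eqref{eq:min} applies. In Case I, $\Delta\le V$ and (a) holds. In Case II the roots of $q,q'$ differ. If $d(q,q')=1$, then $\Delta=1$, so $d(pq,p'q')=V\ge\eta(q,q')$ by \eqref{eq:Veta}, which is (b). If $\eta(q,q')=1$, then $V=1$ and (a) holds. Next, if $q=q'\in U_m$, then $d(pq,p'q)=d(p,p')$ by the definition in Lemma~\ref{lem:loop}, which is (a). In the remaining case one of $q,q'$, say $q$, lies in $U_m$ and $q'\ne q$. Then $d(q,q')=1$. Also $r(q')\ne q=r(q)$, because $r(q')=q'$ if $q'\in U_m$ and $\rho(q')<m$ otherwise. In \eqref{eq:eta} we have $k=m$, and $\pi_m$ fixes $q$ and $q'$, so $\eta(q,q')=0$ and (b) holds.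

\subsection*{Step 4: products climb at least as much as their right factors}

To prove (H4) for plain products we compare the ancestors of $pq$ with those of $q$. Let $z=pq$ with $p\in X_m^+$, $q\in X_m$, and let $\rho(q)\le K\le m-1$ and $-1\le k\le K$. We claim that
\begin{equation}\label{eq:climb}
d(z,\pi_k(z))\ge d(q,\pi_K(q)).
\end{equation}
For $K\le j\le m$ put $z_j=\pi_j(p)\pi_j(q)\in X_{j+1}$, so that $z_m=z$. Let $K<j\le m$. Then $\pi_j(p)\in X_j^+$, and $\pi_j(q)\in X_j$ by Lemma~\ref{lem:anc}(b), so $z_j$ is not a loop product of $X_{j+1}$. We have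
\[
\gamma_{j+1}(z_j)=z_{j-1},\qquad d(z_j,z_{j-1})=d(\pi_j(p),\pi_{j-1}(p))\vee d(\pi_j(q),\pi_{j-1}(q)).
\]
Indeed, if $z_j$ is new in $X_{j+1}$, it is a plain product, and these are the definitions of its anchor and depth. Otherwise $\pi_j(p),\pi_j(q)\in X_{j-1}^+$ by \eqref{eq:prodstage}; they are fixed by $\gamma_j$, so $z_j=z_{j-1}$ is fixed by $\gamma_{j+1}$ and both sides of the second equation are $0$. By descending induction from $\pi_{m+1}(z)=z_m$ we get $\pi_{j+1}(z)=z_j$ for $K\le j\le m$. Lemma~\ref{lem:conseq}(b), with $l=m+1$ for $z$ and $l=m$ for $q$, now gives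
\[
d(z,\pi_k(z))\ge\bigvee_{K<j\le m}d(z_j,z_{j-1})\ge\bigvee_{K<j\le m}d(\pi_j(q),\pi_{j-1}(q))=d(q,\pi_K(q)).
\]

\subsection*{Step 5: (H4) at stage $m+1$}

Let $z,z'\in X_{m+1}$ have different roots, and let $\hat z,\hat z'\in X_m^+$ be their images under $\gamma_{m+1}$. By Lemma~\ref{lem:conseq}(c) with $l=m+1$, the roots of $\hat z,\hat z'$ differ and
\begin{equation}\label{eq:etastep}
\eta(z,z')=D(z)\vee D(z')\vee\eta(\hat z,\hat z').
\end{equation}

\emph{Suppose $d(z,z')=D(z)\vee d(\hat z,\hat z')\vee D(z')$.} By Lemma~\ref{lem:conseq}(e), either $d(\hat z,\hat z')=1$, whence $d(z,z')=1$, or $\eta(\hat z,\hat z')=1$, whence $\eta(z,z')=1$ by \eqref{eq:etastep}. This covers all pairs that do not lie in a common block, and the pairs in $E_0$ with distance $V$.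

\emph{Suppose $z=pu^m_{\tau,i}$ and $z'=p'u^m_{\tau,j}$ lie in $E_\tau$.} Since $\hat z\ne\hat z'$, we may assume $i\le2n<j$, $\hat z=x$, $\hat z'=y$. If $i\le n$, the previous case applies by Lemma~\ref{lem:loop}(b). If $n<i\le2n$, then $D(z)\ge\sigma\ge d(x,y)$ by Lemma~\ref{lem:loop}(c). By (H4) at stage $m$, either $d(x,y)=1$, so that $D(z)=1$, or $\eta(x,y)=1$. In both cases $\eta(z,z')=1$ by \eqref{eq:etastep}.

\emph{Suppose $z=pq$ and $z'=p'q'$ lie in $E_0$ and $d(z,z')=d(p,p')\vee d(q,q')$.} By (H2) at stage $m+1$, $r(z)=\nu(r(q))$ and $r(z')=\nu(r(q'))$, so $r(q)\ne r(q')$. If $d(q,q')=1$, then $d(z,z')=1$. Otherwise $\eta(q,q')=1$ by (H4) at stage $m$. Let $K=\max(\rho(q),\rho(q'))\le m-1$ and $k=\max(\rho(z),\rho(z'))$. Then $k\le K$ by Lemma~\ref{lem:anc}(c). Applying \eqref{eq:climb} to $z$ and to $z'$, we get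
\[
\eta(z,z')=d(z,\pi_k(z))\vee d(z',\pi_k(z'))\ge d(q,\pi_K(q))\vee d(q',\pi_K(q'))=\eta(q,q')=1 .
\]
This completes the induction step and the proof of Proposition~\ref{prop:ind}. \qed

\section{The functor $\Psi$}\label{sec:functor}

\subsection*{Objects}

Let $X(S)=\bigcup_mX_m$. It is closed under products, hence a groupoid, and it is an $S$-space. By Lemma~\ref{lem:conseq}(d) at all stages it satisfies (D2), so $\{d=0\}$ is a congruence. Let $\Psi(S)=X(S)/\{d=0\}$. By the triangle inequality, $d$ depends only on the classes of its arguments, so it induces an $S$-space structure on $\Psi(S)$, again written $d$.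

\begin{lemma}\label{lem:obj}
$(\Psi(S),d)$ satisfies \textup{(D1)--(D4)}.
\end{lemma}

\begin{proof}
Condition (D1) holds by construction, (D2) is inherited from $X(S)$, and (D3) holds because $d(o,t_\alpha)=\alpha$. For (D4), let $n\ge1$ and $d(x,y)\le\bigvee_{j\le n}d(a_j,b_j)$ in $\Psi(S)$. Choose representatives, denoted by the same letters, in some $X_m$. Then $\tau=(x,y;a_1,b_1,\dots,a_n,b_n)$ is admissible. Put $u_i=u^m_{\tau,i}$ and extend the $a_j,b_j$ periodically as in Lemma~\ref{lem:loop}. The products $a_1u_1$ and $b_{3n}u_{3n}$ have anchors $x$ and $y$, so Lemmas~\ref{lem:glue} and~\ref{lem:loop}(d) give $d(x,a_1u_1)=0$, $d(b_iu_i,a_{i+1}u_{i+1})=0$ for $1\le i<3n$, and $d(b_{3n}u_{3n},y)=0$. With $\theta=\operatorname{Cg}\{(a_j,b_j):j\le n\}$ we obtain in $\Psi(S)$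
\[
x=a_1u_1\mathrel\theta b_1u_1=a_2u_2\mathrel\theta b_2u_2=\cdots=a_{3n}u_{3n}\mathrel\theta b_{3n}u_{3n}=y.\qedhere
\]
\end{proof}

Let $\varepsilon_S\colon\operatorname{Con}_c\Psi(S)\to S$ be the isomorphism given by Proposition~\ref{prop:recog}.

\subsection*{Morphisms}

We now let $S$ vary and write $X_m(S)$, $U_m(S)$, $d_S$. The \emph{layers} of $X(S)$ are the differences of consecutive members of the chain: $\{o\}$, $X_0\setminus\{o\}$, $U_0$, $X_1\setminus X_0^+$, $U_1$, and so on.

\begin{lemma}\label{lem:mor}
Let $h\colon S\to T$ be a $\langle\vee,0,1\rangle$-embedding. There is a homomorphism $\varphi=X(h)\colon X(S)\to X(T)$ with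
\[
\varphi(o)=o,\qquad\varphi(t_\alpha)=t_{h(\alpha)},\qquad\varphi(u^m_{\tau,i})=u^m_{\varphi(\tau),i},
\]
where $\varphi(\tau)$ is obtained by applying $\varphi$ to each entry. Moreover:
\begin{enumerate}
\item[(a)] $\varphi$ maps each layer of $X(S)$ into the corresponding layer of $X(T)$; that is, it preserves and reflects membership in every $X_j$ and $X_j^+$;
\item[(b)] $\varphi$ is injective;
\item[(c)] $\varphi\gamma_m=\gamma_m\varphi$ on $X_m^+(S)$;
\item[(d)] $d_T(\varphi(z),\varphi(z'))=h(d_S(z,z'))$.
\end{enumerate}
\end{lemma}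

\begin{proof}
We define $\varphi$ and prove (a)--(d) layer by layer. By (a), it suffices to check injectivity within each layer.

\emph{On $X_0(S)$}, put $\varphi(oo)=oo$. Then (a) and (c) hold, and (b) holds because $h$ is injective. Depths satisfy $D(\varphi(z))=h(D(z))$, and distinct points have distinct images, so $d_T(\varphi(z),\varphi(z'))=h(D(z))\vee h(D(z'))=h(d_S(z,z'))$ for $z\ne z'$.

\emph{On $U_m(S)$.} Let $\tau$ be admissible over $S$. The entries of $\varphi(\tau)$ lie in $X_m(T)$ by (a), and $\varphi(\tau)$ is admissible by (d), since $h$ is monotone and preserves joins. So $\varphi$ maps $U_m(S)$ into $U_m(T)$, injectively because $\tau\mapsto\varphi(\tau)$ is injective by (b) on $X_m(S)$. Part (c) holds since $\gamma_m(u)=o$ on both sides. For $u\in U_m(S)$ and $z\in X_m^+(S)\setminus\{u\}$ we have $\varphi(u)\ne\varphi(z)$, so $d_T(\varphi(u),\varphi(z))=1=h(1)$.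

\emph{On $X_{m+1}(S)\setminus X_m^+(S)$}, put $\varphi(pq)=\varphi(p)\varphi(q)$. By (a), the factors $\varphi(p),\varphi(q)$ lie in $X_m^+(T)$ and not both in $X_{m-1}^+(T)$, so $\varphi(pq)$ is a new product by \eqref{eq:prodstage}. Unique factorization and (b) on $X_m^+(S)$ give injectivity. The loop product $pu^m_{\tau,i}$ goes to $\varphi(p)u^m_{\varphi(\tau),i}\in E_{\varphi(\tau)}$, with the same $i$ and $n$, and plain products go to plain products by (a). As $\tau\mapsto\varphi(\tau)$ is injective, two elements lie in a common block if and only if their images do. The anchor of $\varphi(s)$ is $\varphi(\hat s)$: for a loop product it is the entry $\varphi(x)$ or $\varphi(y)$ selected by $i$ and $n$, and for a plain product it is $\gamma_m(\varphi(p))\gamma_m(\varphi(q))=\varphi(\gamma_m(p)\gamma_m(q))$ by (c) on $X_m^+(S)$. This gives (c). The depths, the quantities $\Delta$ and $V$, and the distances of Lemma~\ref{lem:loop} are finite joins of distances in $X_m^+$, given by formulas that depend only on $i,j,n$; by (d) on $X_m^+(S)$ their values over $T$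 are the images under $h$ of their values over $S$. In $E_0$, finally, $h(\min(\Delta,V))=\min(h(\Delta),h(V))$, since $\Delta,V$ are comparable and $h$ is monotone. This gives (d).

Every product in $X(S)$ is $oo$ or is new at some stage, so $\varphi$ is a homomorphism.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:mor}(d) and $h(0)=0$, the map $X(h)$ induces a homomorphism $\Psi(h)\colon\Psi(S)\to\Psi(T)$ that satisfies \eqref{eq:lift}. We have $X(\mathrm{id})=\mathrm{id}$ and $X(h'h)=X(h')X(h)$. In each equation both sides are homomorphisms that agree on $o$ and the $t_\alpha$; if they agree on $X_m(S)$, they agree on admissible tuples, hence on $U_m(S)$, hence on $X_{m+1}(S)$. So $\Psi$ is a functor. By Lemma~\ref{lem:obj} and Proposition~\ref{prop:recog}, the maps $\varepsilon_S$ are isomorphisms with $\varepsilon_T\circ\operatorname{Con}_c\Psi(h)=h\circ\varepsilon_S$.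
\end{proof}

\begin{remark}
In Lemma~\ref{lem:mor}, the hypothesis $h(1)=1$ is used only for the distances from fresh generators. Injectivity of $h$ is used only on $X_0$, from where it propagates to $\varphi$. If $h(\alpha)=h(\beta)\ne0$ with $\alpha\ne\beta$, then $t_\alpha$ and $t_\beta$ have the same image while $h(d_S(t_\alpha,t_\beta))=h(\alpha)\ne0$, so (d) fails. Theorem~\ref{thm:C}(1) shows that no other construction can handle all such maps.
\end{remark}

\section{Further properties of $\Psi$}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]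
\emph{Injectivity.} If $\Psi(h)(a)=\Psi(h)(b)$, then $h(d_S(a,b))=0$ by \eqref{eq:lift}, so $d_S(a,b)=0$ and $a=b$ by (D1).

\emph{Principality.} If $\theta$ is compact and $\alpha=\varepsilon_S(\theta)$, then $\varepsilon_S(\operatorname{Cg}(o,t_\alpha))=d(o,t_\alpha)=\alpha$, so $\theta=\operatorname{Cg}(o,t_\alpha)$.

\emph{Cardinality.} Let $\mu=|S|+\aleph_0$. A set of size at most $\mu$ has at most $\mu$ finite tuples, so $|X_m|\le\mu$ for all $m$ by induction, and $|\Psi(S)|\le\mu$. Let $0\ne1$. For $\alpha\ne\beta$ we have $d(t_\alpha,t_\beta)=\alpha\vee\beta\ne0$, so $|\Psi(S)|\ge|S|$. Each $U_m$ is nonempty, since $(o,o;o,o)$ is admissible, and distinct elements of $\bigcup_mU_m$ are at distance $1\ne0$, since an element of $U_m$ is at distance $1$ from every other element of $X_m^+$. So $\Psi(S)$ is infinite.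

\emph{Directed colimits.} Consider a diagram in $\mathcal S_1$ indexed by a directed set $I$. As all maps are embeddings, we may take it to be a directed family of $\langle\vee,0,1\rangle$-subsemilattices $S_i$ of $S=\bigcup_iS_i$, with inclusions $h_{ij}\colon S_i\to S_j$ and $h_i\colon S_i\to S$. Then $S$ is the colimit in $\mathcal S_1$: a compatible family of embeddings $S_i\to T$ induces a unique map $S\to T$, and this map is an embedding because any two elements of $S$ lie in a common $S_i$. Since $X(h_i)=X(h_j)X(h_{ij})$ for $i\le j$, the images of the maps $X(h_i)$ form a directed family. We show layer by layer that they cover $X(S)$. The elements $o$ and $oo$ lie in every image, and $t_\alpha$ lies in the image of $X(h_i)$ if $\alpha\in S_i$. If $p,q$ lie in images, they lie in a common one, and so does $pq$. Let $u^m_{\tau,l}\in U_m(S)$. The finitely many entries of $\tau$ lie in the image of one $X(h_i)$, so $\tau=X(h_i)(\tau')$, and the entries of $\tau'$ lie in $X_m(S_i)$ by Lemma~\ref{lem:mor}(a). By Lemma~\ref{lem:mor}(d), and since $h_i$ reflects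 the order, $\tau'$ is admissible over $S_i$; hence $u^m_{\tau,l}=X(h_i)(u^m_{\tau',l})$. Thus $\Psi(S)$ is the directed union of the images of the injective homomorphisms $\Psi(h_i)$. A compatible family of homomorphisms from the $\Psi(S_i)$ to a groupoid therefore induces a unique homomorphism from $\Psi(S)$, so $\Psi(S)$ is the colimit in $\mathcal G$.
\end{proof}

\section{Non-injective morphisms}\label{sec:C}

Suppose that $\Psi$, with values in algebras of a fixed similarity type, and natural isomorphisms $\varepsilon_S$ exist on one of the categories of Theorem~\ref{thm:C}. Put $d_S(x,y)=\varepsilon_S(\operatorname{Cg}(x,y))$. Two facts follow from naturality alone. First, by \eqref{eq:lift}, and since $d_T$ vanishes only on the diagonal, every morphism $h\colon S\to T$ satisfies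
\begin{equation}\label{eq:ker}
\Psi(h)(x)=\Psi(h)(y)\iff h(d_S(x,y))=0\qquad(x,y\in\Psi(S)).
\end{equation}
Second, $\Psi$ is faithful, because $j=\varepsilon_T\circ\operatorname{Con}_c\Psi(j)\circ\varepsilon_S^{-1}$ for every morphism $j\colon S\to T$. In both parts we find morphisms $j_1\ne j_2$ that are equalized by maps whose liftings, by \eqref{eq:ker}, separate points. Let $\mathbf 3=\{0<a<1\}$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(1) Let $F=\{0,a,b,c,1\}$ with $a,b$ incomparable and $a\vee b=c<1$. Let $j_1,j_2\colon\mathbf3\to F$ preserve $0$ and $1$ and send $a$ to $a$ and to $b$, respectively. Let $\nabla\colon F\to\mathbf3$ preserve $0$ and $1$ and send $a,b,c$ to $a$. It preserves joins: the only incomparable pair is $a,b$, and $\nabla(c)=a=\nabla(a)\vee\nabla(b)$. All three maps are $\langle\vee,0,1\rangle$-homomorphisms that send only $0$ to $0$, and $\nabla j_1=\nabla j_2$. By \eqref{eq:ker}, $\Psi(\nabla)(x)=\Psi(\nabla)(y)$ implies $d_F(x,y)=0$, so $\Psi(\nabla)$ is injective. From $\Psi(\nabla)\Psi(j_1)=\Psi(\nabla)\Psi(j_2)$ we get $\Psi(j_1)=\Psi(j_2)$,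 hence $j_1=j_2$, a contradiction. A functor on the category of all $\langle\vee,0,1\rangle$-homomorphisms would restrict to this subcategory, so it cannot exist either.

(2) Let $S=\{0,a,b,\iota_1,\iota_2,c,1\}$, where $a,b,\iota_1,\iota_2$ are atoms, any two distinct atoms have join $c$, and $c<1$. Let $j_1,j_2\colon\mathbf3\to S$ be the $\langle\vee,0,1\rangle$-embeddings that send $a$ to $a$ and to $b$, respectively. For $\iota\in\{\iota_1,\iota_2\}$ let $q_\iota\colon S\to[\iota,1]$, $q_\iota(\xi)=\xi\vee\iota$. Then $q_\iota j_1=q_\iota j_2$, as both send $0,a,1$ to $\iota,c,1$. Let $x\in\Psi(\mathbf3)$ and $\xi=d_S(\Psi(j_1)(x),\Psi(j_2)(x))$. The map $\Psi(q_\iota)$ identifies $\Psi(j_1)(x)$ and $\Psi(j_2)(x)$, and the least element of $[\iota,1]$ is $\iota$, so \eqref{eq:ker} gives $\xi\vee\iota=\iota$. Thus $\xi\le\iota_1$ and $\xi\le\iota_2$, whence $\xi=0$ and $\Psi(j_1)(x)=\Psi(j_2)(x)$. So $\Psi(j_1)=\Psi(j_2)$ and $j_1=j_2$, a contradiction.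
\end{proof}

\begin{thebibliography}{9}

\bibitem{Wehrung}
Friedrich Wehrung, \emph{Lifting retracted diagrams with respect to projectable functors}, arXiv:math/0409270 (2004).

\end{thebibliography}
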